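\title{Local orders of fractional Brownian measures along fractional Brownian paths}

\begin{abstract}
Let $W^K$ be the law on $C[0,1]$ of fractional Brownian motion of Hurst index $K\in(0,1)$. We determine how fast the $W^K$-measure of a uniform ball of radius $\varepsilon$ decays when the center is a typical path of fractional Brownian motion of index $H\in(0,1)$: almost surely the measure is $\exp(-\varepsilon^{-a+o(1)})$, with $a=(1+2(K-H))/H$ if $H<K$ and $a=1/K$ if $H\ge K$. This proves the conjectured formula in a problem posed by Fan and Helfter. For $H\ne K$ we show that $\varepsilon^a$ times the negative logarithm of the measure converges almost surely to a positive finite constant, and for $H=K$ that it stays between two such constants. We also bound the exponent for all H\"older continuous centers. The proof reduces the problem to approximating the center by elements of the Cameron--Martin space, and handles the norm of that space through second differences.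
\end{abstract}

\section{Introduction}

Let $\Omega$ be the Banach space of continuous functions $\omega\colon[0,1]\to\mathbb{R}$ with $\omega(0)=0$, with the norm $\|\omega\|_\infty=\sup_{t\in[0,1]}|\omega(t)|$, and let $B(\omega,\varepsilon)$ be the closed ball of radius $\varepsilon$ around $\omega$. For $H\in(0,1)$, fractional Brownian motion of Hurst index $H$ is the centered Gaussian process $B^H$ with continuous paths, $B^H_0=0$, and covariance
\begin{equation}\label{eq:cov}
\mathbb{E}[B^H_sB^H_t]=R_H(s,t):=\tfrac12\big(|s|^{2H}+|t|^{2H}-|t-s|^{2H}\big).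
\end{equation}
The law of $(B^H_t)_{t\in[0,1]}$ on $\Omega$ is the fractional Brownian measure $W^H$; the measure $W^{1/2}$ is the Wiener measure.

If $\mu$ has a positive continuous density on $\mathbb{R}^d$, a ball of radius $\varepsilon$ has mass comparable to $\varepsilon^d$, and the ratio $\log\mu(B(x,\varepsilon))/\log\varepsilon$ recovers the dimension $d$. Under $W^H$ the mass of small balls decays faster than every power of $\varepsilon$, and one more logarithm is needed to see a finite exponent. For a Borel probability measure $\mu$ on $\Omega$ and $\omega\in\Omega$, the \emph{lower} and \emph{upper local orders} are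
\[
\underline{\mathsf{ord}}_{\mathrm{loc}}\,\mu(\omega)=\liminf_{\varepsilon\to0}\frac{\log(-\log\mu(B(\omega,\varepsilon)))}{\log(1/\varepsilon)},\qquad
\overline{\mathsf{ord}}_{\mathrm{loc}}\,\mu(\omega)=\limsup_{\varepsilon\to0}\frac{\log(-\log\mu(B(\omega,\varepsilon)))}{\log(1/\varepsilon)}.
\]
When they agree, their common value is the \emph{local order} $\mathsf{ord}_{\mathrm{loc}}\,\mu(\omega)$. Thus $\mathsf{ord}_{\mathrm{loc}}\,\mu(\omega)=a$ means $\mu(B(\omega,\varepsilon))=\exp(-\varepsilon^{-a+o(1)})$.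

Two Hurst indices occur in this paper: $K$ is the index of the measure and $H$ is the index of the random center. We fix $K\in(0,1)$ and write
\[
\varphi_\omega(\varepsilon)=-\log W^K(B(\omega,\varepsilon)),\qquad
\gamma(\alpha)=\frac{1+2(K-\alpha)}{\alpha}=\frac{1+2K}{\alpha}-2,\qquad \gamma=\gamma(H).
\]
The function $\alpha\mapsto\gamma(\alpha)$ is continuous and strictly decreasing, and $\gamma(K)=1/K$. For the center $0$ it is known that
\begin{equation}\label{eq:smallball}
C^{-1}\varepsilon^{-1/K}\le\varphi_0(\varepsilon)\le C\varepsilon^{-1/K}\qquad\text{for small }\varepsilon,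
\end{equation}
so $W^K$ has local order $1/K$ at $0$; by Li and Linde \cite{LL}, the limit
\begin{equation}\label{eq:lambda}
\lambda_K=\lim_{\varepsilon\to0}\varepsilon^{1/K}\varphi_0(\varepsilon)\in(0,\infty)
\end{equation}
exists. For the Wiener measure it is also known that almost surely $\mathsf{ord}_{\mathrm{loc}}\,W^{1/2}(B^H)$ equals $2(H^{-1}-1)$ for $H\le\frac12$ and $2$ for $H\ge\frac12$. The problem posed by Fan and Helfter \cite{FH} is to decide whether, for all $H,K\in(0,1)$, the local order of $W^K$ at $W^H$-almost every path exists and equals $\gamma$ for $H<K$ and $1/K$ otherwise. It does.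

\begin{theorem}\label{thm:order}
Let $H,K\in(0,1)$. For $W^H$-almost every $\omega\in\Omega$ the local order $\mathsf{ord}_{\mathrm{loc}}\,W^K(\omega)$ exists, and
\[
\mathsf{ord}_{\mathrm{loc}}\,W^K(\omega)=
\begin{cases}
\dfrac{1+2(K-H)}{H}&\text{if }H<K,\\[3mm]
\dfrac1K&\text{if }H\ge K.
\end{cases}
\]
\end{theorem}

For $K=\frac12$ we have $\gamma=2(H^{-1}-1)$, in agreement with the values above. The next theorem replaces the exponent by an asymptotic.

\begin{theorem}\label{thm:sharp}
Let $H,K\in(0,1)$. For $H\le K$ let $c=c(H,K)\in(0,\infty)$ be the constant given by the variational formula \eqref{eq:c}. Almost surely: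
\begin{enumerate}
\item[(1)] if $H<K$, then $\lim_{\varepsilon\to0}\varepsilon^{\gamma}\varphi_{B^H}(\varepsilon)=c(H,K)$;
\item[(2)] if $H=K$, then
\[
c+\lambda_K\le\liminf_{\varepsilon\to0}\varepsilon^{1/K}\varphi_{B^K}(\varepsilon)\le\limsup_{\varepsilon\to0}\varepsilon^{1/K}\varphi_{B^K}(\varepsilon)\le\Big(c^{\frac{K}{K+1}}+\lambda_K^{\frac{K}{K+1}}\Big)^{\frac{K+1}{K}};
\]
\item[(3)] if $H>K$, then $\lim_{\varepsilon\to0}\varepsilon^{1/K}\varphi_{B^H}(\varepsilon)=\lambda_K$.
\end{enumerate}
\end{theorem}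

The upper bounds use only the H\"older regularity of the center, so they hold for deterministic centers. We say that $\omega$ is \emph{$\alpha$-H\"older with constant $M>0$} on a set if $|\omega(s)-\omega(t)|\le M|s-t|^\alpha$ for all $s,t$ in that set.

\begin{theorem}\label{thm:holder}
Let $K,\alpha\in(0,1)$ and let $\omega\in\Omega$ be $\alpha$-H\"older. If $\alpha>K$, then $\varepsilon^{1/K}\varphi_\omega(\varepsilon)\to\lambda_K$ as $\varepsilon\to0$. If $\alpha\le K$, then
\[
\frac1K\le\underline{\mathsf{ord}}_{\mathrm{loc}}\,W^K(\omega)\le\overline{\mathsf{ord}}_{\mathrm{loc}}\,W^K(\omega)\le\frac{1+2(K-\alpha)}{\alpha},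
\]
and the last number is the supremum of $\overline{\mathsf{ord}}_{\mathrm{loc}}\,W^K$ over all $\alpha$-H\"older paths in $\Omega$.
\end{theorem}

\subsection*{Why these exponents}
For $B^K$ to stay in the tube of half-width $\varepsilon$ around $\omega$, two things must happen. First, $B^K$ must suppress its own fluctuations. On an interval of length $\varepsilon^{1/K}$ it moves by about $\varepsilon$; there are $\varepsilon^{-1/K}$ such intervals, and if each costs a constant factor in probability, the total \emph{confinement cost} in $-\log W^K$ is $\varepsilon^{-1/K}$, as in \eqref{eq:smallball}. Second, $B^K$ must copy the oscillations of $\omega$ that are larger than $\varepsilon$. A path of $B^H$ oscillates by about $n^{-H}$ on intervals of length $1/n$, so the finest scale to be copied is $n\approx\varepsilon^{-1/H}$. On such an interval the increment of $B^K$ is Gaussian with standard deviation $n^{-K}$, and shifting its mean by $n^{-H}$ costs $(n^{-H}/n^{-K})^2$. Over $n$ intervals this gives a \emph{tracking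 cost} $n^{1+2(K-H)}\approx\varepsilon^{-\gamma}$. One guesses that the local order is $\max(\gamma(H),1/K)$, and since $\gamma(\cdot)$ decreases through the value $1/K$ at $K$, this is the formula of Theorem~\ref{thm:order}: a center rougher than $B^K$ is expensive to track, while a smoother center is no worse than $0$.

\subsection*{Plan}
Section~\ref{sec:shift} makes the two costs rigorous: $\varphi_\omega$ is squeezed between sums of $\varphi_0$ and a deterministic quantity $I_\omega$, the least Cameron--Martin energy of a function in the tube. Section~\ref{sec:wiener} computes $I_\omega$ by hand in the simplest case. Sections~\ref{sec:energy} and~\ref{sec:lower} bound $I_\omega$ from above and below, and prove Theorems~\ref{thm:order}, \ref{thm:holder} and \ref{thm:sharp}(3); Theorem~\ref{thm:order} needs only \eqref{eq:smallball}, not the limit \eqref{eq:lambda}. Sections~\ref{sec:prob} and~\ref{sec:as} show that $\varepsilon^\gamma I_{B^H}(\varepsilon)$ converges for $H\le K$, first in probability and then almost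 surely, which gives Theorem~\ref{thm:sharp}(1),(2). The letter $C$ denotes a finite positive constant that may change from line to line and depends only on $H$, $K$, $\alpha$ and two fixed smooth functions $\rho$ and $s$ chosen below; further dependence is shown by subscripts.

\section{Shifted balls and the approximation cost}\label{sec:shift}

\subsection{The Cameron--Martin space}
Formula \eqref{eq:cov} also defines two-sided fractional Brownian motion $(B^K_t)_{t\in\mathbb{R}}$. It gives $\mathbb{E}(B^K_t-B^K_s)^2=|t-s|^{2K}$, self-similarity $(B^K_{St})_t\overset{d}{=}(S^KB^K_t)_t$ for $S>0$, stationarity of increments $(B^K_{t_0+t}-B^K_{t_0})_t\overset{d}{=}(B^K_t)_t$, and, whenever $\sum_pa_p=\sum_qb_q=0$,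
\begin{equation}\label{eq:zerosum}
\mathbb{E}\Big[\sum_pa_pB^K_{s_p}\sum_qb_qB^K_{t_q}\Big]=-\frac12\sum_{p,q}a_pb_q|s_p-t_q|^{2K}.
\end{equation}
By Kolmogorov's continuity theorem, almost every path is $\alpha$-H\"older on every compact interval for every $\alpha<K$.

Let $k_t(\xi)=e^{-it\xi}-1$ and $\nu_K(d\xi)=\beta_K|\xi|^{-2K-1}d\xi$, where $\beta_K=\Gamma(2K+1)\sin(\pi K)/(2\pi)$ is the constant for which $\int|k_1|^2d\nu_K=1$. Let $\mathcal{L}_K$ be the real Hilbert space of Hermitian functions $g\in L^2(\nu_K)$, meaning $g(-\xi)=\overline{g(\xi)}$, with inner product $\langle g,g'\rangle=\int g\,\overline{g'}\,d\nu_K$. A change of variable gives $\|k_t\|^2=|t|^{2K}$, and $|k_t-k_s|=|k_{t-s}|$; by polarization, $\langle k_s,k_t\rangle=R_K(s,t)$. This is the spectral representation of $B^K$. For $g\in\mathcal{L}_K$ put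
\begin{equation}\label{eq:hg}
h_g(t)=\langle g,k_t\rangle=\int(e^{it\xi}-1)\,g(\xi)\,\nu_K(d\xi),\qquad t\in\mathbb{R}.
\end{equation}
The reproducing kernel Hilbert space $\mathcal{H}_K[0,T]$ of $(B^K_t)_{t\in[0,T]}$ consists of the restrictions $h=h_g|_{[0,T]}$, with norm $\|h\|_{K,T}=\min\{\|g\|:h_g=h\text{ on }[0,T]\}$. The minimizing $g$ is the unique one in the closed span $\mathcal{L}_K^T$ of $\{k_t:t\in[0,T]\}$, so $g\mapsto h_g$ is an isometry from $\mathcal{L}_K^T$ onto $\mathcal{H}_K[0,T]$. We use the following properties.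
\begin{enumerate}
\item[(H1)] \emph{Duality.} If $\ell(x)=\sum_ja_jx(t_j)$ with $t_j\in[0,T]$, then $\ell(h_g)=\langle g,\sum_ja_jk_{t_j}\rangle$, hence $\ell(h)^2\le\|h\|_{K,T}^2\operatorname{Var}\ell(B^K)$. In particular $|h(t)-h(s)|\le\|h\|_{K,T}|t-s|^K$.
\item[(H2)] \emph{Compactness.} Point evaluations are bounded functionals, so weak convergence implies pointwise convergence. The unit ball is equicontinuous by (H1) and weakly compact, hence compact in the uniform norm.
\item[(H3)] \emph{Restriction and scaling.} Restriction to $[0,T']\subset[0,T]$ does not increase the norm. For $S>0$ the substitution $\xi=S\zeta$ gives $h_g(t/S)=h_{g_S}(t)$ with $g_S(\zeta)=S^{-2K}g(S\zeta)$ and $\|g_S\|=S^{-K}\|g\|$; hence $\|h(\cdot/S)\|_{K,ST}=S^{-K}\|h\|_{K,T}$.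
\item[(H4)] \emph{Density.} With $\widehat f(\xi)=\int e^{-ix\xi}f(x)\,dx$, a real $f\in C_c^\infty(\mathbb{R})$ satisfies $f-f(0)=h_g$ for $g=|\xi|^{2K+1}\widehat f/(2\pi\beta_K)\in\mathcal{L}_K$, by Fourier inversion. By the Weierstrass theorem, $\mathcal{H}_K[0,T]$ is uniformly dense in the continuous functions on $[0,T]$ that vanish at $0$.
\item[(H5)] \emph{The Wiener case.} Since $R_{1/2}(s,t)=\min(s,t)=\int 1_{[0,s]}1_{[0,t]}$ for $s,t\ge0$, the map $k_t\mapsto1_{[0,t]}$ extends to an isometry of $\mathcal{L}^T_{1/2}$ onto $L^2[0,T]$. So $\mathcal{H}_{1/2}[0,T]$ consists of the functions $h(t)=\int_0^th'$ with $h'\in L^2$, and $\|h\|_{1/2,T}^2=\int_0^Th'^2$.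
\end{enumerate}
For $T=1$ we write $\mathcal{H}_K$ and $\|\cdot\|_K$; this is the Cameron--Martin space of $W^K$. If $X$ has law $W^K$, the map $k_t\mapsto X_t$ extends to an isometry of $\mathcal{L}_K^1$ into $L^2(P)$, and so each $h\in\mathcal{H}_K$ has an associated centered Gaussian variable $\hat h(X)$ of variance $\|h\|_K^2$.

\subsection{Facts on Gaussian measures}
Let $X$ have law $W^K$.
\begin{enumerate}
\item[(G1)] \emph{Cameron--Martin formula.} For $h\in\mathcal{H}_K$ and Borel $A\subset\Omega$: $P(X+h\in A)=\mathbb{E}[e^{\hat h(X)-\|h\|_K^2/2}1_A(X)]$.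
\item[(G2)] \emph{Anderson's inequality.} For $A\subset\Omega$ Borel, convex and symmetric, and any $x\in\Omega$: $W^K(x+A)\le W^K(A)$. In particular $\varphi_\omega\ge\varphi_0$ for every $\omega\in\Omega$.
\item[(G3)] \emph{It\^o--Nisio theorem.} If $(e_i)$ is an orthonormal basis of $\mathcal{H}_K$, then $X_n=\sum_{i\le n}\hat e_i(X)e_i\to X$ uniformly, almost surely. Moreover, for fixed $h$, $\langle h,X_n\rangle=\sum_{i\le n}\langle h,e_i\rangle\hat e_i(X)\to\hat h(X)$ almost surely, as a sum of independent centered variables that converges in $L^2$.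
\item[(G4)] \emph{Gaussian Poincar\'e inequality.} If $Z$ is a standard Gaussian vector in $\mathbb{R}^n$ and $\Psi\colon\mathbb{R}^n\to\mathbb{R}$ is Lipschitz with constant $\lambda$, then $\operatorname{Var}\Psi(Z)\le\lambda^2$.
\item[(G5)] \emph{Fernique's theorem.} A measurable seminorm that is almost surely finite on a centered Gaussian process has finite moments of all orders. This applies to the best $\alpha$-H\"older constant of $B^H$ on a compact interval, for $\alpha<H$.
\item[(G6)] \emph{Gaussian isoperimetric inequality} (Borell; Sudakov--Tsirelson). Let $\mathcal{O}$ be the unit ball of $\mathcal{H}_K$. If $A$ is Borel with $W^K(A)\ge\frac12$ and $\varrho>0$, then $A+\varrho\mathcal{O}$ has inner measure at least $P(Z_1\le\varrho)\ge1-e^{-\varrho^2/2}$, where $Z_1$ is standard normal.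
\end{enumerate}

\subsection{The reduction}
Formula (G1) prices a shift only when it lies in $\mathcal{H}_K$, and the center $\omega$ need not. But a ball around $\omega$ contains smaller balls around elements of $\mathcal{H}_K$, and we may look for the cheapest one. For $T,a>0$ and $\omega$ continuous on $[0,T]$ with $\omega(0)=0$ put
\[
J_a(T;\omega)=\min\Big\{\|h\|_{K,T}^2:\ h\in\mathcal{H}_K[0,T],\ \sup_{[0,T]}|h-\omega|\le a\Big\},\qquad I_\omega(\varepsilon)=\tfrac12J_\varepsilon(1;\omega).
\]
The admissible set is convex, closed by (H2) and nonempty by (H4), so the minimum is finite and attained. It is nonincreasing in $a$, and nondecreasing in $T$ by (H3). We call $I_\omega$ the \emph{approximation cost}; it is the rigorous form of the tracking cost.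

\begin{lemma}\label{lem:lsc}
If $\omega_n\to\omega$ uniformly on $[0,T]$ and $a_n\to a>0$, then $J_a(T;\omega)\le\liminf_nJ_{a_n}(T;\omega_n)$. Consequently $\omega\mapsto J_a(T;\omega)$ is lower semicontinuous, hence Borel, and $a\mapsto J_a(T;\omega)$ is right-continuous.
\end{lemma}

\begin{proof}
Assume the lower limit is finite and pass to a subsequence that attains it and along which the minimizers $h_n$ converge weakly to some $h$. By (H2), $|h(t)-\omega(t)|=\lim|h_n(t)-\omega_n(t)|\le a$, and $\|h\|_{K,T}\le\liminf\|h_n\|_{K,T}$. Right-continuity follows because $J_{a'}\le J_a$ for $a'>a$.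
\end{proof}

\begin{lemma}[shifted balls]\label{lem:shift}
Let $\omega\in\Omega$ and $\varepsilon=\varepsilon_1+\varepsilon_2$ with $\varepsilon_1,\varepsilon_2>0$. Then
\[
I_\omega(\varepsilon)+\varphi_0(\varepsilon)\le\varphi_\omega(\varepsilon)\le I_\omega(\varepsilon_1)+\varphi_0(\varepsilon_2).
\]
\end{lemma}

\begin{proof}
\emph{Upper bound.} Let $h$ be the minimizer for $I_\omega(\varepsilon_1)$. Then $B(\omega,\varepsilon)\supset B(h,\varepsilon_2)$. By (G1) applied to $-h$ and the symmetry $X\overset{d}{=}-X$,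
\[
W^K(B(h,\varepsilon_2))=e^{-\|h\|_K^2/2}\,\mathbb{E}\big[\cosh(\hat h(X))1_{B(0,\varepsilon_2)}(X)\big]\ge e^{-I_\omega(\varepsilon_1)}W^K(B(0,\varepsilon_2)).
\]

\emph{Lower bound.} Here the factor $e^{-\hat h(X)}$ in (G1) must be bounded above, and for the optimal $h$ it is at most $1$. Let $a>\varepsilon$ and let $h_a$ be the element of least norm in the convex set $\mathcal{C}_a=\{h\in\mathcal{H}_K:\|h-\omega\|_\infty\le a\}$. Being the projection of $0$ onto $\mathcal{C}_a$, it satisfies $\langle h_a,h-h_a\rangle\ge0$ for all $h\in\mathcal{C}_a$. By (G1),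
\[
P(\|X-\omega\|_\infty<a)=e^{-I_\omega(a)}\,\mathbb{E}\big[e^{-\hat h_a(X)}1_{\{\|h_a+X-\omega\|_\infty<a\}}\big].
\]
On the event in the expectation the inequality is strict, so by (G3) we have $h_a+X_n\in\mathcal{C}_a$ for large $n$. Hence $\langle h_a,X_n\rangle\ge0$, and in the limit $\hat h_a(X)\ge0$, almost surely on that event. With (G2) we obtain
\[
W^K(B(\omega,\varepsilon))\le e^{-I_\omega(a)}W^K(B(\omega-h_a,a))\le e^{-I_\omega(a)}W^K(B(0,a)).
\]
Let $a\downarrow\varepsilon$. Then $I_\omega(a)\to I_\omega(\varepsilon)$ by Lemma~\ref{lem:lsc}, and the balls $B(0,a)$ decrease to $B(0,\varepsilon)$.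
\end{proof}

Since $\varphi_0$ is known, everything now depends on the size of $I_\omega(\varepsilon)$.

\section{A sawtooth center for the Wiener measure}\label{sec:wiener}

Let $K=\frac12$, so that $I_\omega(\varepsilon)$ is half the least value of $\int_0^1h'^2$ over functions $h$ in the tube, by (H5). Take a center that oscillates at a single scale: fix $n\ge1$ and $A>0$, and let $\omega$ be piecewise linear with $\omega(\frac in)=0$ and $\omega(\frac{i+1/2}n)=A$. If $\varepsilon\ge A$, then $h=0$ is admissible and $I_\omega(\varepsilon)=0$: oscillations smaller than the tube are free. If $\varepsilon<A/2$, then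
\begin{equation}\label{eq:saw}
2n^2(A-2\varepsilon)^2\le I_\omega(\varepsilon)\le2n^2A^2.
\end{equation}
The upper bound comes from $h=\omega$, whose slope is $\pm2nA$. For the lower bound, an admissible $h$ changes by at least $A-2\varepsilon$ on each of the $2n$ intervals of length $\frac1{2n}$, so by the Cauchy--Schwarz inequality $\int h'^2\ge2n(A-2\varepsilon)^2$ on each of them. Now imitate $B^H$ at scale $1/n$ by taking $A=n^{-H}$, and let $\varepsilon=A/4$. Then $\frac12n^{2-2H}\le I_\omega(\varepsilon)\le2n^{2-2H}$ with $n=(4\varepsilon)^{-1/H}$, so $I_\omega(\varepsilon)$ has the order $\varepsilon^{-2(1/H-1)}=\varepsilon^{-\gamma}$.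

Both halves of \eqref{eq:saw} have a form that generalizes. For the lower bound, define the second differences
\begin{equation}\label{eq:Delta}
\Delta_ix=x\big(\tfrac{i+1}n\big)-2x\big(\tfrac{i+1/2}n\big)+x\big(\tfrac in\big),\qquad0\le i<n,
\end{equation}
and the functional $\ell(x)=-\sum_i\Delta_ix$. Then $\ell(\omega)=2nA$, and $\ell(h)\ge2nA-4n\varepsilon$ throughout the tube because $|\Delta_i(h-\omega)|\le4\varepsilon$. The variable $\ell(B^{1/2})$ is a signed sum of $2n$ independent increments of variance $\frac1{2n}$, so it has variance $1$, and (H1) gives $\|h\|_{1/2}^2\ge(2nA-4n\varepsilon)^2$, the same bound as before. This argument uses nothing about the norm except one variance. For the upper bound, let $\omega$ be any $\alpha$-H\"older path with constant $M$, and let $h$ be its piecewise linear interpolation at the points $t_i=i/n$. On $[t_i,t_{i+1}]$ the value $h(t)$ is a convex combination of two numbers within $Mn^{-\alpha}$ of $\omega(t)$, and $\int_0^1h'^2=n\sum_i(\omega(t_{i+1})-\omega(t_i))^2\le M^2n^{2-2\alpha}$.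 With $n=\lceil(M/\varepsilon)^{1/\alpha}\rceil$ this gives $I_\omega(\varepsilon)=O(\varepsilon^{-2(1/\alpha-1)})=O(\varepsilon^{-\gamma(\alpha)})$: smoothing at the scale where the oscillation of $\omega$ equals $\varepsilon$ is enough.

For general $K$ and a random center, three things change. The norm is defined on the Fourier side, and we need a formula in the time variable (Section~\ref{sec:energy}). The increments of $B^K$ are correlated, so the variance of $\ell(B^K)$ must be estimated. And the teeth of $B^H$ point up or down at random, so the signs in $\ell$ must be chosen after seeing the center (Section~\ref{sec:lower}).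

\section{An energy for the Cameron--Martin norm, and the upper bound}\label{sec:energy}

For a measurable function $f$ and $u>0$ let $D_uf(x)=f(x+u)-2f(x)+f(x-u)$. For an interval $A$ let $A_u=\{x:[x-u,x+u]\subset A\}$, and define the \emph{energy} of $f$ on $A$ by
\begin{equation}\label{eq:energy}
E_A(f)=b_K\int_0^\infty u^{-2-2K}\int_{A_u}(D_uf(x))^2\,dx\,du,\qquad b_K=\frac1{2\pi\beta_K\kappa_K},
\end{equation}
where $\kappa_K=\int_0^\infty u^{-2-2K}(2-2\cos u)^2du<\infty$. The operator $D_u$ multiplies $e^{ix\xi}$ by $2\cos u\xi-2$, and a change of variable gives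
\begin{equation}\label{eq:kappa}
\int_0^\infty u^{-2-2K}(2-2\cos u\xi)^2du=\kappa_K|\xi|^{2K+1},
\end{equation}
which is the reciprocal of the spectral weight. With first differences $f(x+u)-f(x)$ the integrand would be $u^{-2-2K}(2-2\cos u\xi)$, which is integrable at $0$ only for $K<\frac12$; second differences cover all $K$. The energy $E_A(f)$ involves only the values of $f$ in $A$, does not change when $f$ is modified on a null set, is a convex quadratic functional, and increases with $A$.

\begin{lemma}\label{lem:energy}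
\begin{enumerate}
\item[(a)] $E_{[0,T]}(h)\le\|h\|_{K,T}^2$ for every $h\in\mathcal{H}_K[0,T]$.
\item[(b)] Let $f$ be bounded and measurable on $\mathbb{R}$, almost everywhere constant on each of two half-lines $(-\infty,-x_0)$ and $(x_0,\infty)$ (the constants may differ), with $E_{\mathbb{R}}(f)<\infty$. Then $f$ has a continuous version, and for this version and every $T>0$ the restriction of $f-f(0)$ to $[0,T]$ lies in $\mathcal{H}_K[0,T]$ with squared norm at most $E_{\mathbb{R}}(f)$.
\end{enumerate}
\end{lemma}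

\begin{proof}
(a) Let $h=h_g$ with $g$ of minimal norm, and extend $h$ to $\mathbb{R}$ by \eqref{eq:hg}. Then $D_uh(x)=\int e^{ix\xi}G_u(\xi)\,d\xi$ with $G_u=(2\cos u\xi-2)\,g\,\beta_K|\xi|^{-2K-1}$. We have $G_u\in L^1$ by the Cauchy--Schwarz inequality in $L^2(\nu_K)$, and $G_u\in L^2$ because $(2-2\cos u\xi)^2|\xi|^{-2K-1}$ is bounded. Plancherel's theorem gives $\int(D_uh)^2dx=2\pi\int|G_u|^2d\xi$, and by Tonelli's theorem and \eqref{eq:kappa},
\[
E_{\mathbb{R}}(h)=b_K\,2\pi\beta_K^2\kappa_K\int|g|^2|\xi|^{-2K-1}d\xi=\|g\|^2.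
\]
Finally $E_{[0,T]}(h)\le E_{\mathbb{R}}(h)$.

(b) The function $f$ need not be integrable, but its distributional derivative $f'$ has compact support. Its Fourier transform is the smooth function $\psi(\xi)=-\int f(x)\,\partial_x(\chi(x)e^{-ix\xi})\,dx$, where $\chi\in C_c^\infty$ equals $1$ near $[-x_0,x_0]$; it is Hermitian and $|\psi(\xi)|\le C_f(1+|\xi|)$. The function $D_uf=f'*(1_{[-u,0]}-1_{[0,u]})$ is bounded with compact support, and its Fourier transform is $\psi(\xi)(2\cos u\xi-2)/(i\xi)$. Plancherel, Tonelli and \eqref{eq:kappa} give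
\begin{equation}\label{eq:Efourier}
E_{\mathbb{R}}(f)=\frac1{4\pi^2\beta_K}\int|\psi(\xi)|^2|\xi|^{2K-1}d\xi.
\end{equation}
Put $g=|\xi|^{2K+1}\psi/(2\pi\beta_Ki\xi)$. It is Hermitian, $\|g\|^2=E_{\mathbb{R}}(f)$ by \eqref{eq:Efourier}, and $h_g(t)=\frac1{2\pi}\int\frac{e^{it\xi}-1}{i\xi}\psi(\xi)\,d\xi$ is continuous since $|h_g(t)-h_g(s)|\le\|g\|\,|t-s|^K$. Let $\phi$ be a Schwartz function. Since $\int|e^{it\xi}-1|\,|g|\,d\nu_K\le\|g\|\,|t|^K$, Fubini's theorem applies, and $\int(e^{it\xi}-1)\phi'(t)\,dt=-i\xi\,\widehat\phi(-\xi)$, so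
\[
\int h_g\,\phi'\,dt=-\frac1{2\pi}\int\psi(\xi)\,\widehat\phi(-\xi)\,d\xi=-\langle f',\phi\rangle.
\]
Thus $h_g'=f'$ as distributions, so $f-h_g$ is almost everywhere equal to a constant. As $h_g(0)=0$, the continuous version of $f$ satisfies $f-f(0)=h_g$.
\end{proof}

For $K=\frac12$ we have $\beta_K=1/(2\pi)$, and \eqref{eq:Efourier} reads $E_{\mathbb{R}}(f)=\int f'^2$. Part (a) will give lower bounds for norms and part (b) upper bounds.

The energy is easy to estimate for a convolution, so mollification replaces the interpolation of Section~\ref{sec:wiener}. Fix a smooth $\rho\ge0$ supported in $[-1,1]$ with $\int\rho=1$, and put $\rho_\delta=\delta^{-1}\rho(\cdot/\delta)$.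

\begin{lemma}\label{lem:moll}
Let $0<\alpha<\min(1,K+\frac12)$ and $0<\delta\le1$. Let $\omega$ be $\alpha$-H\"older with constant $M$ on the closed $\delta$-neighborhood of an interval $A$, and let $f=\rho_\delta*\omega$ on $A$. Then $|f-\omega|\le M\delta^\alpha$ on $A$, and $|D_uf(x)|\le CM\mu_\delta(u)$ for $x\in A_u$, where $\mu_\delta(u)=\min(u^\alpha,u^2\delta^{\alpha-2})$ satisfies
\begin{equation}\label{eq:muint}
\int_0^\infty u^{-2-2K}\mu_\delta(u)^2du\le C\delta^{2\alpha-2K-1}.
\end{equation}
Consequently, if for each $u$ the set of $x\in A_u$ with $D_uf(x)\ne0$ has measure at most $w$, then $E_A(f)\le CwM^2\delta^{2\alpha-2K-1}$.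
\end{lemma}

\begin{proof}
The first bound follows from $f(x)-\omega(x)=\int\rho_\delta(y)(\omega(x-y)-\omega(x))\,dy$. As an average of translates of $\omega$, the function $f$ is $\alpha$-H\"older on $A$ with constant $M$, so $|D_uf|\le2Mu^\alpha$. Since $\int\rho_\delta''=0$, we have $f''(x)=\int\rho_\delta''(y)(\omega(x-y)-\omega(x))\,dy$, so $|f''|\le\|\rho''\|_{L^1}M\delta^{\alpha-2}$ and $|D_uf|\le u^2\sup_A|f''|$. The left side of \eqref{eq:muint} is at most $\delta^{2\alpha-4}\int_0^\delta u^{2-2K}du+\int_\delta^\infty u^{2\alpha-2-2K}du$. The second integral converges because $2\alpha<2K+1$, and both terms are multiples of $\delta^{2\alpha-2K-1}$.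
\end{proof}

\begin{proposition}\label{prop:upper}
Let $0<\alpha<\min(1,K+\frac12)$, let $\omega\in\Omega$ be $\alpha$-H\"older with constant $M$, and let $0<\varepsilon\le2M$. Then $I_\omega(\varepsilon)\le CM^2(\varepsilon/2M)^{-\gamma(\alpha)}$.
\end{proposition}

\begin{proof}
Extend $\omega$ by $0$ on $(-\infty,0]$ and by $\omega(1)$ on $[1,\infty)$. The extension is $\omega$ composed with a $1$-Lipschitz map onto $[0,1]$, so it is $\alpha$-H\"older with constant $M$, and its values lie in an interval of length $M$. Let $\delta=(\varepsilon/2M)^{1/\alpha}\le1$ and $f=\rho_\delta*\omega$. As $f$ is constant on $(-\infty,-1]$ and on $[2,\infty)$, we have $D_uf(x)=0$ unless $x\in[-1-u,2+u]$. For $u\le1$ this set has measure at most $5$, and Lemma~\ref{lem:moll} bounds that part of $E_{\mathbb{R}}(f)$ by $CM^2\delta^{2\alpha-2K-1}$. For $u>1$ the measure grows with $u$, so we use $|D_uf|\le2M$ instead; that part is at most $b_K\int_1^\infty u^{-2-2K}(3+2u)(2M)^2du\le CM^2\le CM^2\delta^{2\alpha-2K-1}$. By Lemma~\ref{lem:energy}(b),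 $h=f-f(0)$ lies in $\mathcal{H}_K$ with $\|h\|_K^2\le CM^2\delta^{2\alpha-2K-1}=CM^2(\varepsilon/2M)^{-\gamma(\alpha)}$. Since $|f(0)|=|f(0)-\omega(0)|\le M\delta^\alpha$, we get $\|h-\omega\|_\infty\le2M\delta^\alpha=\varepsilon$.
\end{proof}

The restriction on $\alpha$ is natural: for $\alpha>K+\frac12$ the exponent $\gamma(\alpha)$ is negative and the bound would force $I_\omega(\varepsilon)\to0$, whereas $I_\omega$ is nonincreasing in $\varepsilon$ and positive for $\varepsilon<\|\omega\|_\infty$.

Lemma~\ref{lem:shift} gives $\varphi_0(\varepsilon)\le\varphi_\omega(\varepsilon)\le I_\omega(\varepsilon/2)+\varphi_0(\varepsilon/2)$. With \eqref{eq:smallball} and Proposition~\ref{prop:upper} we conclude: if $\omega\in\Omega$ is $\alpha$-H\"older with $0<\alpha<\min(1,K+\frac12)$, then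
\begin{equation}\label{eq:ordbounds}
\frac1K\le\underline{\mathsf{ord}}_{\mathrm{loc}}\,W^K(\omega)\le\overline{\mathsf{ord}}_{\mathrm{loc}}\,W^K(\omega)\le\max\Big(\gamma(\alpha),\frac1K\Big).
\end{equation}

\section{Second differences and the lower bound}\label{sec:lower}

We need the variance of $\sum_i\sigma_i\Delta_iB^K$ for signs $\sigma_i$ that we do not control, so we bound the operator norm of the covariance matrix. The bound is the one that would hold for independent variables.

\begin{lemma}\label{lem:cov}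
For every $K\in(0,1)$ there is $\Gamma_K<\infty$ such that, for all $n\ge1$, the covariance matrix of $(\Delta_iB^K)_{0\le i<n}$ has operator norm at most $\Gamma_Kn^{-2K}$. Moreover $\operatorname{Var}\Delta_iB^K=(2^{2-2K}-1)n^{-2K}$.
\end{lemma}

\begin{proof}
The functional $\Delta_i$ has coefficients $1,-2,1$ at three points with spacing $\frac1{2n}$. By \eqref{eq:zerosum}, the covariance of $\Delta_iB^K$ and $\Delta_jB^K$ is $n^{-2K}\sigma_K(i-j)$, where, with $\psi(x)=|x|^{2K}$,
\[
-2\sigma_K(k)=\psi(k-1)-4\psi(k-\tfrac12)+6\psi(k)-4\psi(k+\tfrac12)+\psi(k+1).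
\]
For $k=0$ this gives $\sigma_K(0)=2^{2-2K}-1$. For $|k|\ge2$ the function $\psi$ is smooth on $[k-1,k+1]$, and the right side is the fourth difference $\int_{[-1/4,1/4]^4}\psi^{(4)}(k+y_1+\dots+y_4)\,dy$, so $|\sigma_K(k)|\le C(|k|-1)^{2K-4}$. Hence $\Gamma_K:=\sum_{k\in\mathbb{Z}}|\sigma_K(k)|<\infty$, and $|\sum_{i,j}a_ia_j\sigma_K(i-j)|\le\sum_k|\sigma_K(k)|\sum_j|a_{j+k}a_j|\le\Gamma_K\sum_ja_j^2$.
\end{proof}

First differences would fail for $K>\frac12$: the $n$ increments of $B^K$ over the intervals $[\frac in,\frac{i+1}n]$ add up to $B^K_1$, of variance $1$, so their covariance matrix has norm at least $n^{-1}$, which is much larger than $n^{-2K}$.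

\begin{proposition}\label{prop:lower}
Let $H\le K$. There is $c_0=c_0(H,K)>0$ such that almost surely $I_{B^H}(\varepsilon)\ge c_0\,\varepsilon^{-\gamma}$ for all sufficiently small $\varepsilon$.
\end{proposition}

\begin{proof}
\emph{The center oscillates at every dyadic scale.} Let $S_n=\sum_{i<n}|\Delta_iB^H|$. By Lemma~\ref{lem:cov} for the index $H$, $\mathbb{E}S_n=mn^{1-H}$ with $m=\sqrt{2/\pi}\,(2^{2-2H}-1)^{1/2}>0$. The vector $(\Delta_iB^H)_i$ has the law of $\Sigma^{1/2}Z$, with $Z$ standard Gaussian and $\|\Sigma\|\le\Gamma_Hn^{-2H}$, and $x\mapsto\sum_i|x_i|$ is $\sqrt n$-Lipschitz on $\mathbb{R}^n$. So (G4) gives $\operatorname{Var}S_n\le\Gamma_Hn^{1-2H}$, and Chebyshev's inequality gives $P(S_n<\frac12mn^{1-H})\le4\Gamma_Hm^{-2}n^{-1}$. This is summable over $n=2^j$, so by the Borel--Cantelli lemma almost every path $\omega$ of $B^H$ has $S_n(\omega)\ge\frac12mn^{1-H}$ for all large dyadic $n$.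

\emph{The test functional.} Fix such an $\omega$. For small $\varepsilon$ let $n$ be the dyadic integer with $\frac12(m/16\varepsilon)^{1/H}<n\le(m/16\varepsilon)^{1/H}$; the upper bound means $4n\varepsilon\le\frac14mn^{1-H}$. Let $\ell(x)=\sum_{i<n}\operatorname{sgn}(\Delta_i\omega)\,\Delta_ix$. Then $\ell(\omega)=S_n(\omega)$, and for every $x\in B(\omega,\varepsilon)$,
\begin{equation}\label{eq:halfspace}
\ell(x)\ge S_n(\omega)-4n\varepsilon\ge\tfrac14mn^{1-H}.
\end{equation}
With $\omega$ fixed, $\ell$ is a deterministic functional whose coefficient vector has squared length at most $n$, so $\operatorname{Var}\ell(B^K)\le\Gamma_Kn^{1-2K}$ by Lemma~\ref{lem:cov}. By (H1), every $h\in\mathcal{H}_K\cap B(\omega,\varepsilon)$ satisfies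
\[
\tfrac12\|h\|_K^2\ge\frac{m^2}{32\,\Gamma_K}\,n^{1+2(K-H)}\ge\frac{m^2}{32\,\Gamma_K}\,2^{-1-2(K-H)}\Big(\frac m{16}\Big)^{\gamma}\varepsilon^{-\gamma},
\]
where the last step uses the lower bound on $n$ and $1+2(K-H)>0$.
\end{proof}

\begin{remark}
By \eqref{eq:halfspace} the ball $B(\omega,\varepsilon)$ lies in the half-space $\{\ell\ge\frac14mn^{1-H}\}$, and the tail bound $P(Z_1\ge t)\le e^{-t^2/2}$ gives $\varphi_\omega(\varepsilon)\ge c_0\varepsilon^{-\gamma}$ directly. So Theorem~\ref{thm:order} needs from the lower half of Lemma~\ref{lem:shift} no more than Anderson's inequality; the full statement is needed for the constants in Theorem~\ref{thm:sharp}.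
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:order}]
Almost every path $\omega$ of $B^H$ is $\alpha$-H\"older for all $\alpha<H$, so \eqref{eq:ordbounds} holds for all $\alpha<\min(H,K+\frac12)$. If $H>K$, take $\alpha=K$: both sides of \eqref{eq:ordbounds} equal $1/K$. If $H\le K$, then $\gamma(\alpha)\ge1/K$ for $\alpha<H$, and letting $\alpha\uparrow H$ gives the upper bound $\gamma(H)$. For $H=K$ this is $1/K$, which matches the lower bound in \eqref{eq:ordbounds}. For $H<K$, Lemma~\ref{lem:shift} and Proposition~\ref{prop:lower} give $\varphi_\omega(\varepsilon)\ge I_\omega(\varepsilon)\ge c_0\varepsilon^{-\gamma}$ for small $\varepsilon$, so the lower local order is at least $\gamma$.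
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:holder} and Theorem~\ref{thm:sharp}(3)]
Let $\alpha>K$. On $[0,1]$ an $\alpha$-H\"older function is $\alpha'$-H\"older for $\alpha'<\alpha$, so we may assume $K<\alpha<\min(1,K+\frac12)$. Then $\gamma(\alpha)<1/K$, and Proposition~\ref{prop:upper} gives $I_\omega(\theta\varepsilon)=o(\varepsilon^{-1/K})$ for each fixed $\theta\in(0,1)$. By Lemma~\ref{lem:shift}, $\varphi_0(\varepsilon)\le\varphi_\omega(\varepsilon)\le I_\omega(\theta\varepsilon)+\varphi_0((1-\theta)\varepsilon)$. Multiplying by $\varepsilon^{1/K}$ and using \eqref{eq:lambda}, all limit points of $\varepsilon^{1/K}\varphi_\omega(\varepsilon)$ lie in $[\lambda_K,(1-\theta)^{-1/K}\lambda_K]$. Let $\theta\to0$. If $H>K$, almost every path of $B^H$ is $\alpha$-H\"older for some $\alpha>K$, and Theorem~\ref{thm:sharp}(3) follows.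

Let $\alpha\le K$. Then $\gamma(\alpha)\ge1/K$, and the inequalities of the theorem are \eqref{eq:ordbounds}. If $\alpha=K$ the two bounds coincide, so the supremum is $\gamma(K)$. If $\alpha<K$, then for each $H\in(\alpha,K)$ almost every path of $B^H$ is $\alpha$-H\"older and has local order $\gamma(H)$ by Theorem~\ref{thm:order}, and $\gamma(H)\to\gamma(\alpha)$ as $H\downarrow\alpha$.
\end{proof}

\section{Convergence in probability of the approximation cost}\label{sec:prob}

From now on $H\le K$. Propositions~\ref{prop:upper} and~\ref{prop:lower} give the exponent of $I_{B^H}(\varepsilon)$; we now show that $\varepsilon^\gamma I_{B^H}(\varepsilon)$ has a limit. In this section $\omega=(\omega(t))_{t\in\mathbb{R}}$ is a two-sided fractional Brownian motion of index $H$, $J_a(T)=J_a(T;\omega)$, and $\alpha=H/2$.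

\subsection{Scaling}
Let $a>0$ and $S=a^{1/H}$. Then $\tilde\omega(t)=a^{-1}\omega(St)$ has the law of $\omega$. The map $\tilde h\mapsto h=a\tilde h(\cdot/S)$ is a bijection from the admissible set for $J_1(T/S;\tilde\omega)$ onto that for $J_a(T;\omega)$, and it multiplies squared norms by $a^2S^{-2K}$, by (H3). Hence
\begin{equation}\label{eq:scaling}
J_a(T)\overset{d}{=}a^{2-2K/H}J_1(Ta^{-1/H}).
\end{equation}
Taking $a=\varepsilon$, $T=1$, and noting $\gamma+2-2K/H=1/H$, we get
\begin{equation}\label{eq:scaling2}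
2\varepsilon^\gamma I_{B^H}(\varepsilon)\overset{d}{=}\frac{J_1(T)}T\qquad\text{with }T=\varepsilon^{-1/H}.
\end{equation}
So we must find the cost per unit length of following $\omega$ within distance $1$ over a long interval, and we expect a law of large numbers. For $K=\frac12$ the squared norm $\int_0^Th'^2$ is a sum over blocks. For other $K$ the norm does not split in this way, but the energy does in one direction: dropping the windows $[x-u,x+u]$ that straddle two blocks only decreases it. This suggests the following local version of $J_1$.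

\subsection{The localized cost}
For a compact interval $A$ put
\[
F(A)=F(A;\omega)=\inf\{E_A(f):\ f\text{ measurable on }A,\ |f-\omega|\le1\text{ a.e. on }A\}.
\]
Changing $f$ on a null set, we may always assume $|f-\omega|\le1$ everywhere on $A$.

\begin{lemma}\label{lem:F}
\begin{enumerate}
\item[(a)] $\omega\mapsto F(A;\omega)$ is lower semicontinuous on $C(A)$, hence Borel.
\item[(b)] If $A_1,\dots,A_j\subset A$ have disjoint interiors, then $F(A)\ge\sum_iF(A_i)$. Also $F(t+A;\omega)=F(A;\omega(t+\cdot)-\omega(t))$, so the law of $F(t+A)$ does not depend on $t$.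
\item[(c)] $F([0,T])\le J_1(T)$.
\item[(d)] $\phi(L):=\mathbb{E}F([0,L])<\infty$ for every $L>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\omega_n\to\omega$ uniformly on $A$ with $F(A;\omega_n)\le y$, and choose $f_n$ admissible for $\omega_n$ with $E_A(f_n)\le y+\frac1n$. The $f_n$ are uniformly bounded, so a subsequence converges weakly in $L^2(A)$. By Mazur's lemma there are convex combinations $g_n$ of $\{f_j:j\ge n\}$ that converge in $L^2(A)$, and along a subsequence almost everywhere, to some $f$. Since $|g_n-\omega|\le1+\sup_{j\ge n}\sup_A|\omega_j-\omega|$, the function $f$ is admissible for $\omega$. By convexity $E_A(g_n)\le y+\frac1n$, and $D_ug_n(x)\to D_uf(x)$ for almost every pair $(x,u)$, so Fatou's lemma gives $E_A(f)\le y$. Thus $\{F(A;\cdot)\le y\}$ is closed.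

(b) For $u>0$ the sets $(A_i)_u$ are disjoint subsets of $A_u$, so $E_A(f)\ge\sum_iE_{A_i}(f)$. The second claim holds because $D_u$ commutes with translations and annihilates constants.

(c) This is Lemma~\ref{lem:energy}(a) applied to the minimizer for $J_1(T)$.

(d) Let $M$ be $1$ plus the best $\alpha$-H\"older constant of $\omega$ on $[-1,L+1]$. Lemma~\ref{lem:moll} with $\delta=M^{-1/\alpha}\le1$ and $w=L$ gives an admissible $f$ with $E_{[0,L]}(f)\le CLM^{2+\gamma(\alpha)}$, and $M$ has all moments by (G5).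
\end{proof}

\subsection{Gluing}
Parts (b) and (c) bound $J_1(T)$ from below by a sum of localized costs. For the reverse inequality we take near-optimal functions on overlapping blocks of length about $L$ and join them by a partition of unity whose transitions have width $2r$, with $1\ll r\ll L$. Windows of size $u>r$ will cost $O(1/r)$ per unit length because of the weight $u^{-2-2K}$. For $u\le r$ a discrete Leibniz rule produces an error containing \emph{first} differences of the discrepancy $p$ between two neighboring functions, while the energy controls only second differences. The next lemma bridges this gap, using that $p$ is bounded.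

\begin{lemma}\label{lem:first}
Let $r\ge1$, $y\in\mathbb{R}$, $Y=[y-3r,y+3r]$, $Z'=[y-2r,y+2r]$, and let $p$ be measurable on $Y$ with $|p|\le2$. Then, for each choice of sign,
\[
Q_\pm:=\int_0^ru^{-2K}\int_{Z'}\big(p(x\pm u)-p(x)\big)^2dx\,du\le C\big(r^2+E_Y(p)\big).
\]
\end{lemma}

\begin{proof}
By reflection about $y$ it suffices to treat $Q_+$. Let $\delta_vp(x)=p(x+v)-p(x)$. Expanding both sides shows $\delta_vp(x)=\frac12\delta_{2v}p(x)-\frac12D_vp(x+v)$. Given $u\in(0,r]$, let $j\ge0$ be the integer with $2^ju\le r<2^{j+1}u$, and iterate the identity $j$ times: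
\[
\delta_up(x)=2^{-j}\delta_{2^ju}p(x)-\sum_{i<j}2^{-i-1}D_{2^iu}p(x+2^iu),\qquad x\in Z'.
\]
All points used lie in $[x,x+r]\subset Y$. The first term is at most $4\cdot2^{-j}\le8u/r$ in absolute value. Since the weights $2^{-i-1}$ add up to less than $1$, the Cauchy--Schwarz inequality gives
\[
(\delta_up(x))^2\le128\,u^2r^{-2}+\sum_{i<j}2^{-i}\big(D_{2^iu}p(x+2^iu)\big)^2.
\]
Let $\mathcal{D}(v)=\int_{Y_v}(D_vp)^2dx$. For $i<j$ we have $x+2^iu\in Y_{2^iu}$ and $u\le2^{-i}r$. Integrating, and substituting $v=2^iu$,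
\[
Q_+\le\frac{C}{r}\int_0^ru^{2-2K}du+\sum_{i\ge0}2^{-i}\int_0^{2^{-i}r}u^{-2K}\mathcal{D}(2^iu)\,du\le Cr^{2-2K}+\sum_{i\ge0}2^{i(2K-2)}\int_0^rv^{-2K}\mathcal{D}(v)\,dv.
\]
The series converges because $K<1$. For $v\le1$ we have $v^{-2K}\le v^{-2-2K}$, so $\int_0^1v^{-2K}\mathcal{D}(v)\,dv\le E_Y(p)/b_K$. For $v\ge1$ we use $|D_vp|\le8$, so $\int_1^rv^{-2K}\mathcal{D}(v)\,dv\le64\cdot6r\cdot r$.
\end{proof}

\begin{proposition}\label{prop:glue}
Let $\eta\in(0,1)$, $r\ge1$, $L\ge6r$, let $N\ge3$ be an integer and $T=NL$. Then both $\phi(T)$ and $\mathbb{E}J_{1+\eta}(T)$ are at most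
\begin{equation}\label{eq:glue}
\big(1+\eta+C_\eta r^{-2}\big)\big[N\big(\phi(L+6r)+1\big)+C_{L,\eta}\big]+C_\eta N+CTr^{-1}+C(1+\log T).
\end{equation}
\end{proposition}

The tube is widened to $1+\eta$ because elements of $\mathcal{H}_K[0,T]$ vanish at $0$ and the glued function does so only after subtracting a constant of size at most $\eta$.

\begin{proof}
\emph{Step 1: the blocks.} Let $\bar\omega(x)=\omega(\min(\max(x,0),T))$, and let
\[
A_0=(-\infty,L+3r],\quad A_k=[kL-3r,(k+1)L+3r]\ \ (1\le k\le N-2),\quad A_{N-1}=[T-L-3r,\infty).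
\]
The inner blocks lie in $[0,T]$. For $1\le k\le N-2$, $F(A_k)$ is finite almost surely, and we choose $f_k$ on $A_k$ with $|f_k-\omega|\le1$ and $E_{A_k}(f_k)\le F(A_k)+1$. On the two end blocks we need functions that are close to $\omega$ and eventually constant, so that Lemma~\ref{lem:energy}(b) applies; optimality is irrelevant there. Let $M_0$ and $M_{N-1}$ be $1$ plus the best $\alpha$-H\"older constants of $\omega$ on $[0,2L]$ and $[T-2L,T]$, and for $k\in\{0,N-1\}$ let $\delta_k=(\eta/M_k)^{1/\alpha}\le1$ and $f_k=\rho_{\delta_k}*\bar\omega$ on $A_k$. Since $1\le r\le L/6$, we have $L+3r+1\le2L$, so $\bar\omega$ is $\alpha$-H\"older with constant $M_k$ on the $1$-neighborhood of $A_k$, and $|f_k-\bar\omega|\le\eta$ on $A_k$. The function $f_0$ vanishes on $(-\infty,-1]$, so $x\in(A_0)_u$ and $D_uf_0(x)\ne0$ force $-1<x+u\le L+3r$. The function $f_{N-1}$ equals $\omega(T)$ on $[T+1,\infty)$, so $x\in(A_{N-1})_u$ and $D_uf_{N-1}(x)\ne0$ force $T-L-3r\le x-u<T+1$. Lemma~\ref{lem:moll} with $w=2L$ gives $E_{A_k}(f_k)\le CL\eta^{-\gamma(\alpha)}M_k^{2+\gamma(\alpha)}$.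 Altogether
\[
\sum_{k=0}^{N-1}E_{A_k}(f_k)\le\Sigma:=\sum_{k=1}^{N-2}\big(F(A_k)+1\big)+CL\eta^{-\gamma(\alpha)}\big(M_0^{2+\gamma(\alpha)}+M_{N-1}^{2+\gamma(\alpha)}\big),
\]
and $\mathbb{E}\Sigma\le N(\phi(L+6r)+1)+C_{L,\eta}$ by Lemma~\ref{lem:F}(b) and (G5); the laws of $M_0$ and $M_{N-1}$ agree and do not depend on $N$.

\emph{Step 2: the glued function.} Fix a smooth nondecreasing $s\colon\mathbb{R}\to[0,1]$ with $s=0$ on $(-\infty,-1]$ and $s=1$ on $[1,\infty)$. Put $s_k(x)=s((x-kL)/r)$ for $1\le k\le N-1$, and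
\[
\chi_0=1-s_1,\qquad\chi_k=s_k-s_{k+1}\ \ (1\le k\le N-2),\qquad\chi_{N-1}=s_{N-1},\qquad h=\sum_k\chi_kf_k.
\]
The $\chi_k$ are nonnegative, add up to $1$, and $\chi_k$ vanishes outside $A_k$. Hence $|h-\bar\omega|\le1$, the function $h$ is constant on $(-\infty,-1]$ and on $[T+1,\infty)$, and $h=f_0$ on $(-\infty,L-r]$. If $E_{\mathbb{R}}(h)<\infty$, Lemma~\ref{lem:energy}(b) gives a continuous version $\tilde h$; by continuity $|\tilde h-\omega|\le1$ everywhere on $[0,T]$ and $|\tilde h(0)|=|f_0(0)|\le\eta$, so $\tilde h-\tilde h(0)$ is admissible for $J_{1+\eta}(T)$. Therefore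
\begin{equation}\label{eq:hbound}
F([0,T])\le E_{\mathbb{R}}(h),\qquad J_{1+\eta}(T)\le E_{\mathbb{R}}(h).
\end{equation}

\emph{Step 3: windows with $u>r$.} We have $|D_uh|\le4+|D_u\bar\omega|$, and $D_uh(x)=0$ unless $x\in[-1-u,T+1+u]$. So this part of $E_{\mathbb{R}}(h)$ is at most
\[
\Xi:=b_K\int_r^\infty u^{-2-2K}\int_{-1-u}^{T+1+u}\big(32+2(D_u\bar\omega(x))^2\big)\,dx\,du.
\]
Writing $D_u\bar\omega(x)$ as a difference of two increments of $\omega$ over intervals of length at most $\min(u,T)$, we get $\mathbb{E}(D_u\bar\omega(x))^2\le4\min(u,T)^{2H}$. As $\min(u,T)\ge1$,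
\[
\mathbb{E}\Xi\le40b_K\int_r^\infty u^{-2-2K}(T+2+2u)\min(u,T)^{2H}du\le CTr^{-1}+C(1+\log T).
\]
Here $H\le K$ is used: $\int_r^\infty u^{-2-2K+2H}du\le r^{-1}$, $\int_r^Tu^{-1-2K+2H}du\le\log T$, and $T^{2H}\int_T^\infty u^{-1-2K}du\le\frac1{2K}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.1cm,y=0.85cm]
\draw[->] (-4.6,0) -- (4.6,0) node[right] {$x-kL$};
\draw (-3,.08)--(-3,-.08) node[below]{$-3r$} (-2,.08)--(-2,-.08) node[below]{$-2r$} (-1,.08)--(-1,-.08) node[below]{$-r$} (1,.08)--(1,-.08) node[below]{$r$} (2,.08)--(2,-.08) node[below]{$2r$} (3,.08)--(3,-.08) node[below]{$3r$};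
\draw[thick] (-1,0) .. controls (0,0) and (0,1.3) .. (1,1.3) -- (4.4,1.3) node[above left]{$\chi_k=s_k$};
\draw[thick,dashed] (1,0) .. controls (0,0) and (0,1.3) .. (-1,1.3) -- (-4.4,1.3) node[above right]{$\chi_{k-1}=1-s_k$};
\draw[|-|] (-1,-1) -- (1,-1) node[right]{$Z_k$};
\draw[|-|] (-2,-1.5) -- (2,-1.5) node[right]{$Z_k'$};
\draw[|-|] (-3,-2) -- (3,-2) node[right]{$Y_k$};
\draw[<-|] (-4.4,-2.5) -- (3,-2.5) node[right]{$A_{k-1}$};
\draw[|->] (-3,-3) node[left]{$A_k$} -- (4.4,-3);
\end{tikzpicture}
\caption{The junction of two blocks at $kL$. The weights $\chi_{k-1}$ and $\chi_k$ vary only on $Z_k$. A window $[x-u,x+u]$ with $u\le r$ that meets $Z_k$ has its center in $Z_k'$ and lies in $Y_k$, where both $f_{k-1}$ (defined on $A_{k-1}$) and $f_k$ (defined on $A_k$) are available.}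
\label{fig:glue}
\end{figure}

\emph{Step 4: windows with $u\le r$.} For $1\le k\le N-1$ let $Z_k\subset Z_k'\subset Y_k$ be the closed intervals centered at $kL$ with half-lengths $r$, $2r$, $3r$ (Figure~\ref{fig:glue}). Consecutive zones $Z_k$ are at distance $L-2r>2r$, so a window $[x-u,x+u]$ meets at most one of them. If it meets none, it lies in a region where one $\chi_j$ equals $1$; then it lies in $A_j$ and $D_uh(x)=D_uf_j(x)$. If it meets $Z_k$, then $x\in Z_k'$ and the window lies in $Y_k\subset A_{k-1}\cap A_k$. On $Y_k$ we have $\chi_{k-1}=1-s_k$, $\chi_k=s_k$ and $h=f_{k-1}+s_kp_k$, where $p_k=f_k-f_{k-1}$ satisfies $|p_k|\le2$. Writing $s_k(x\pm u)=s_k(x)+(s_k(x\pm u)-s_k(x))$ in $D_u(s_kp_k)(x)$, and then $p_k(x\pm u)=p_k(x)+(p_k(x\pm u)-p_k(x))$ in the new terms, we obtain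
\begin{gather*}
D_uh(x)=(1-s_k(x))D_uf_{k-1}(x)+s_k(x)D_uf_k(x)+R_k(x,u),\\
R_k(x,u)=p_k(x)D_us_k(x)+\sum_\pm\big(s_k(x\pm u)-s_k(x)\big)\big(p_k(x\pm u)-p_k(x)\big).
\end{gather*}
By $(a+b)^2\le(1+\eta)a^2+(1+\eta^{-1})b^2$ and the convexity of the square, in both cases
\begin{equation}\label{eq:pointwise}
(D_uh(x))^2\le(1+\eta)\sum_j\chi_j(x)1_{(A_j)_u}(x)(D_uf_j(x))^2+(1+\eta^{-1})\sum_k1_{Z_k'}(x)R_k(x,u)^2.
\end{equation}
Since $|D_us_k|\le Cu^2r^{-2}$ and $|s_k(x\pm u)-s_k(x)|\le Cur^{-1}$, Lemma~\ref{lem:first} gives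
\[
\int_0^ru^{-2-2K}\int_{Z_k'}R_k^2\,dx\,du\le Cr^{-3}\int_0^ru^{2-2K}du+Cr^{-2}(Q_++Q_-)\le C\big(1+r^{-2}E_{Y_k}(p_k)\big),
\]
and $E_{Y_k}(p_k)\le2E_{A_{k-1}}(f_{k-1})+2E_{A_k}(f_k)$. Integrating \eqref{eq:pointwise} against $b_Ku^{-2-2K}dx\,du$ and using $\chi_j\le1$, this part of $E_{\mathbb{R}}(h)$ is at most $(1+\eta+C_\eta r^{-2})\Sigma+C_\eta N$.

\emph{Step 5: conclusion.} Almost surely $E_{\mathbb{R}}(h)\le(1+\eta+C_\eta r^{-2})\Sigma+C_\eta N+\Xi<\infty$. The right side is a random variable that does not involve the chosen $f_k$, so no measurable selection is needed: by \eqref{eq:hbound} it dominates the random variables $F([0,T])$ and $J_{1+\eta}(T)$, and taking expectations gives \eqref{eq:glue}.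
\end{proof}

\subsection{The limit}

\begin{proposition}\label{prop:L1}
Let $H\le K$, and let
\begin{equation}\label{eq:c}
c(H,K):=\sup_{L>0}\frac1{2L}\,\mathbb{E}\inf\big\{E_{[0,L]}(f):\ |f-B^H|\le1\text{ a.e. on }[0,L]\big\},
\end{equation}
where $E_{[0,L]}$ is the energy \eqref{eq:energy} and the infimum is over measurable $f$. Then $c=c(H,K)\in(0,\infty)$, $J_1(T)/T\to2c$ in $L^1$ as $T\to\infty$, and $\varepsilon^\gamma I_{B^H}(\varepsilon)\to c$ in probability as $\varepsilon\to0$.
\end{proposition}

\begin{proof}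
\emph{The constant.} By definition $2c=\sup_L\phi(L)/L$. By Lemma~\ref{lem:F}(b), $\phi(L)\ge\lfloor L/L_0\rfloor\phi(L_0)$ for all $L,L_0>0$, so $\liminf_{L\to\infty}\phi(L)/L\ge\phi(L_0)/L_0$ and therefore $\phi(L)/L\to2c$ as $L\to\infty$; this is Fekete's argument. Proposition~\ref{prop:glue} with $r=1$, $L=6$, $\eta=\frac12$ gives $\phi(6N)\le CN$ for $N\ge3$, so $c<\infty$.

\emph{Upper bound in mean.} Fix $\eta,r,L$. For large $T$ let $N=\lceil T/L\rceil$; then $J_{1+\eta}(T)\le J_{1+\eta}(NL)$ and $NL/T\to1$. Dividing \eqref{eq:glue} by $NL$,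
\[
\limsup_{T\to\infty}\frac{\mathbb{E}J_{1+\eta}(T)}T\le\big(1+\eta+C_\eta r^{-2}\big)\frac{\phi(L+6r)+1}L+\frac{C_\eta}L+\frac Cr.
\]
Letting $L\to\infty$ and then $r\to\infty$, the right side tends to $(1+\eta)2c$. Scaling removes the widening of the tube: by \eqref{eq:scaling} with $a=1+\eta$ and $T'=Ta^{1/H}$ we have $J_1(T)/T\overset{d}{=}a^{2K/H-2+1/H}J_a(T')/T'=a^\gamma J_a(T')/T'$. Hence $\limsup_T\mathbb{E}J_1(T)/T\le(1+\eta)^{\gamma+1}2c$ for every $\eta$, that is,
\begin{equation}\label{eq:meanupper}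
\limsup_{T\to\infty}\mathbb{E}J_1(T)/T\le2c.
\end{equation}

\emph{Almost sure lower bound.} Fix an integer $L\ge1$ and let $\xi_j=(\omega(jL+t)-\omega(jL))_{t\in[0,L]}$, $j\ge0$. This is a stationary sequence of $C[0,L]$-valued variables, and we claim that it is ergodic. By \eqref{eq:zerosum}, with $\psi(x)=x^{2H}$ and $j\ge2$,
\[
\mathbb{E}[\xi_0(t)\xi_j(t')]=\frac12\int_0^t\int_0^{t'}\psi''(jL+y'-y)\,dy'\,dy,
\]
which is at most $CL^2((j-1)L)^{2H-2}$ in absolute value and tends to $0$ because $H<1$. Let $U$ and $V$ be finite linear combinations of the variables $\xi_i(t)$, and let $V_j$ be $V$ with all indices shifted by $j$. Then $\mathbb{E}[e^{iU}e^{iV_j}]=\mathbb{E}[e^{iU}]\,\mathbb{E}[e^{iV}]\,e^{-\operatorname{Cov}(U,V_j)}\to\mathbb{E}[e^{iU}]\,\mathbb{E}[e^{iV}]$. The variables $e^{iU}$ span a dense subspace of $L^2$ of the $\sigma$-field generated by the sequence, so the shift is mixing, hence ergodic. By Lemma~\ref{lem:F}, $J_1(T)\ge\sum_{j<\lfloor T/L\rfloor}F([0,L];\xi_j)$, and the summands are integrable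 with mean $\phi(L)$. Birkhoff's ergodic theorem gives $\liminf_TJ_1(T)/T\ge\phi(L)/L$ almost surely. Letting $L\to\infty$ through integers, $\liminf_TJ_1(T)/T\ge2c$ almost surely.

\emph{Convergence.} Let $Y_T=J_1(T)/T-2c$. Its negative part $Y_T^-$ is bounded by $2c$ and tends to $0$ almost surely, so $\mathbb{E}Y_T^-\to0$. With \eqref{eq:meanupper}, $\mathbb{E}|Y_T|=\mathbb{E}Y_T+2\mathbb{E}Y_T^-$ has upper limit at most $0$. By \eqref{eq:scaling2}, $\varepsilon^\gamma I_{B^H}(\varepsilon)\to c$ in probability. By Proposition~\ref{prop:lower}, $P(\varepsilon^\gamma I_{B^H}(\varepsilon)\ge c_0)\to1$, so $c\ge c_0>0$.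
\end{proof}

\section{Almost sure convergence and the sharp asymptotics}\label{sec:as}

The identity \eqref{eq:scaling2} holds in law for each $\varepsilon$ separately, so almost sure statements about $J_1(T)$ do not transfer to $I_{B^H}(\varepsilon)$. We use concentration instead. By (G6) for $W^H$, a typical path differs from any set of measure $\frac12$ by an element of $\mathcal{H}_H$ of moderate norm, so it suffices to show that adding such an element changes the cost little. Put $\Lambda_\varepsilon(\omega)=\sqrt{2I_\omega(\varepsilon)}$, the least norm of an element of $\mathcal{H}_K$ in $B(\omega,\varepsilon)$. Adding minimizers gives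
\begin{equation}\label{eq:subadd}
\Lambda_{\varepsilon+\varepsilon'}(\omega+g)\le\Lambda_\varepsilon(\omega)+\Lambda_{\varepsilon'}(g),\qquad\omega,g\in\Omega.
\end{equation}
The perturbation $g$ lies in $\mathcal{H}_H$, while $\Lambda$ measures the norm of $\mathcal{H}_K$; a frequency cutoff connects the two.

\begin{lemma}\label{lem:cutoff}
Let $H\le K$, $g\in\mathcal{H}_H$ with $\|g\|_H\le\varrho$, and $\varepsilon'>0$. Then $\Lambda_{\varepsilon'}(g)\le C\varrho\,(\varrho/\varepsilon')^{(K-H)/H}$.
\end{lemma}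

\begin{proof}
Write $g(t)=\int(e^{it\xi}-1)\zeta\,d\nu_H$ with $\zeta\in\mathcal{L}_H$ of norm $\|g\|_H$, and let $g_R$ be the same integral over $|\xi|\le R$. By the Cauchy--Schwarz inequality, $\|g-g_R\|_\infty\le2\nu_H(|\xi|>R)^{1/2}\varrho=C_1R^{-H}\varrho$ with $C_1=2(\beta_H/H)^{1/2}$. Also $g_R(t)=\int(e^{it\xi}-1)\zeta_R\,d\nu_K$ with $\zeta_R=(\beta_H/\beta_K)|\xi|^{2K-2H}\zeta\,1_{\{|\xi|\le R\}}$, so
\[
\|g_R\|_K^2\le\frac{\beta_H}{\beta_K}\int_{|\xi|\le R}|\xi|^{2(K-H)}|\zeta|^2d\nu_H\le CR^{2(K-H)}\varrho^2,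
\]
where the last step uses $H\le K$. Take $R=(C_1\varrho/\varepsilon')^{1/H}$.
\end{proof}

\begin{proposition}\label{prop:as}
Let $H\le K$. Almost surely, $\lim_{\varepsilon\to0}\varepsilon^\gamma I_{B^H}(\varepsilon)=c(H,K)$.
\end{proposition}

\begin{proof}
Fix $\eta\in(0,\min(1,2c))$, and let $\varepsilon_n=(1+\eta)^{-n}$ and $\varrho_n=2\sqrt{\log n}$ for $n\ge2$. By Proposition~\ref{prop:L1}, the sets
\[
\mathcal{A}_n=\{\omega:\Lambda_{\varepsilon_n}(\omega)^2\le(2c+\eta)\varepsilon_n^{-\gamma}\},\qquad\mathcal{A}_n'=\{\omega:\Lambda_{\varepsilon_n}(\omega)^2>(2c-\eta)\varepsilon_n^{-\gamma}\}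
\]
have $W^H$-measure at least $\frac12$ for large $n$. Let $\mathcal{O}$ be the unit ball of $\mathcal{H}_H$. By Lemma~\ref{lem:lsc}, $\mathcal{A}_n$ is closed and $\mathcal{A}_n'$ is open; as $\mathcal{O}$ is compact by (H2), $\mathcal{A}_n+\varrho_n\mathcal{O}$ is closed and $\mathcal{A}_n'+\varrho_n\mathcal{O}$ is open. By (G6) both have $W^H$-measure at least $1-e^{-\varrho_n^2/2}=1-n^{-2}$. By the Borel--Cantelli lemma, almost surely $B^H$ lies in both sets for all large $n$.

By Lemma~\ref{lem:cutoff} and monotonicity in the radius, every $g$ with $\|g\|_H\le\varrho_n$ satisfies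
\[
\Lambda_{\eta\varepsilon_n}(g)\le\Lambda_{\eta\varepsilon_{n+1}}(g)\le\tau_n:=C_\eta\,\varrho_n^{K/H}\varepsilon_n^{-(K-H)/H}.
\]
Since $\frac\gamma2=\frac{K-H}H+\frac1{2H}$, we have $\tau_n\varepsilon_n^{\gamma/2}=C_\eta\varrho_n^{K/H}\varepsilon_n^{1/(2H)}\to0$. Note that $\varepsilon_{n-1}=\varepsilon_n+\eta\varepsilon_n$. Writing $B^H=\omega'+g$ with $\omega'\in\mathcal{A}_n$ and $\|g\|_H\le\varrho_n$, \eqref{eq:subadd} gives
\[
\Lambda_{\varepsilon_{n-1}}(B^H)\le\Lambda_{\varepsilon_n}(\omega')+\tau_n\le(2c+\eta)^{1/2}\varepsilon_n^{-\gamma/2}(1+o(1)).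
\]
Writing $B^H=\omega''+g'$ with $\omega''\in\mathcal{A}_n'$ and $\|g'\|_H\le\varrho_n$, and applying \eqref{eq:subadd} to $\omega''=B^H+(-g')$ with $\varepsilon_n=\varepsilon_{n+1}+\eta\varepsilon_{n+1}$,
\[
\Lambda_{\varepsilon_{n+1}}(B^H)\ge\Lambda_{\varepsilon_n}(\omega'')-\tau_n\ge(2c-\eta)^{1/2}\varepsilon_n^{-\gamma/2}(1-o(1)).
\]
Now use that $\Lambda_\varepsilon$ is nonincreasing in $\varepsilon$. For $\varepsilon\in[\varepsilon_{n-1},\varepsilon_{n-2}]$ we have $\varepsilon^\gamma\Lambda_\varepsilon^2\le\varepsilon_{n-2}^\gamma\Lambda_{\varepsilon_{n-1}}^2$, and for $\varepsilon\in[\varepsilon_{n+2},\varepsilon_{n+1}]$ we have $\varepsilon^\gamma\Lambda_\varepsilon^2\ge\varepsilon_{n+2}^\gamma\Lambda_{\varepsilon_{n+1}}^2$. Hence almost surely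
\[
(2c-\eta)(1+\eta)^{-2\gamma}\le\liminf_{\varepsilon\to0}2\varepsilon^\gamma I_{B^H}(\varepsilon)\le\limsup_{\varepsilon\to0}2\varepsilon^\gamma I_{B^H}(\varepsilon)\le(2c+\eta)(1+\eta)^{2\gamma}.
\]
Let $\eta\to0$ along a sequence.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(1) and (2)]
For $\theta\in(0,1)$, Lemma~\ref{lem:shift} gives
\begin{equation}\label{eq:final}
I_{B^H}(\varepsilon)+\varphi_0(\varepsilon)\le\varphi_{B^H}(\varepsilon)\le I_{B^H}(\theta\varepsilon)+\varphi_0((1-\theta)\varepsilon).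
\end{equation}
If $H<K$, then $\gamma>1/K$, and both $\varphi_0$ terms are $O(\varepsilon^{-1/K})=o(\varepsilon^{-\gamma})$ by \eqref{eq:smallball}. By Proposition~\ref{prop:as}, all limit points of $\varepsilon^\gamma\varphi_{B^H}(\varepsilon)$ lie in $[c,\theta^{-\gamma}c]$ almost surely. Let $\theta\to1$.

If $H=K$, then $\gamma=1/K=:q$, and the two costs have the same order. Multiplying \eqref{eq:final} by $\varepsilon^q$ and using Proposition~\ref{prop:as} and \eqref{eq:lambda}, all limit points of $\varepsilon^q\varphi_{B^K}(\varepsilon)$ lie in $[c+\lambda_K,\ c\,\theta^{-q}+\lambda_K(1-\theta)^{-q}]$. Let $a=c^{1/(q+1)}$, $b=\lambda_K^{1/(q+1)}$ and $\theta=a/(a+b)$. Then the upper endpoint is $a(a+b)^q+b(a+b)^q=(a+b)^{q+1}$, and $q+1=\frac{K+1}K$.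
\end{proof}

\begin{remark}
In case (2) the two bounds are $a^{q+1}+b^{q+1}$ and $(a+b)^{q+1}$, and they differ because $a,b>0$. The loss comes from dividing the radius between the two costs in Lemma~\ref{lem:shift}; when $H\ne K$ one cost is negligible and can be given a vanishing share of the radius. The lower bound $c+\lambda_K>\lambda_K$ shows that balls around a typical path of $W^K$ have the same order as balls around $0$ but a strictly larger constant.
\end{remark}

\begin{thebibliography}{9}

\bibitem{FH}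
Aihua Fan and Mathieu Helfter, \emph{Infinite Dimensional Multifractal Analysis of the Wiener measure}, arXiv:2512.06984 (2025).

\bibitem{LL}
Li and Linde, \emph{Existence of small ball constants for fractional Brownian motions}, C. R. Acad. Sci. Paris 326 (1998).

\end{thebibliography}
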